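# Property (T) subalgebras of ultrapowers that contain a Haagerup factor diagonally

## 1. One factor cannot have both the Haagerup property and property (T)

Two properties of a II$_1$ factor pull in opposite directions. The Haagerup property says that the identity map is a pointwise limit of completely positive maps that are compact on $L^2$. Property (T) says that being close to the identity on a finite set already has global consequences. In this section we prove that one II$_1$ factor cannot have both. Then we ask what happens when the property (T) algebra is only required to *contain* the Haagerup factor $N$, and may live in an ultrapower of $N$.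

**Conventions.** All von Neumann algebras carry a faithful normal tracial state $\tau$. We write $\|x\|_2=\tau(x^*x)^{1/2}$, $L^2(N)$ for the completion, $\hat x$ for $x$ viewed as a vector, and $L_a\zeta=a\zeta$, $R_a\zeta=\zeta a$. Inner products are linear in the first variable. Subalgebras have the same unit, "cp" means completely positive, $\mathrm{Tr}$ is the usual trace on $B(L^2(N))$ and $\|\cdot\|_{HS}$ the Hilbert–Schmidt norm. We use Dixmier's averaging theorem often: if $M$ is a II$_1$ factor, $x\in M$ and $\delta>0$, there are finitely many unitaries $u_j\in M$ and weights $\lambda_j\ge 0$, $\sum\lambda_j=1$, with $\|\sum_j\lambda_ju_jxu_j^*-\tau(x)\|\le\delta$. Consequently $\tau$ is the only state on $M$, normal or not, that is invariant under all $\mathrm{Ad}\,u$.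

**Definition (bimodule, central vector).** An $M$-$M$ bimodule is a Hilbert space with commuting normal unital left and right actions of $M$. A vector $\eta$ is *central* if $x\eta=\eta x$ for all $x\in M$. For example, when $M$ is a factor the central vectors of $L^2(M)$ are the multiples of $\hat 1$.

**Definition (property (T)).** We use property (T), in the sense of Connes–Jones, only for II$_1$ factors $M$ and only in this weak form: there are a finite $F\subset M$ and $\varepsilon>0$ such that every $M$-$M$ bimodule containing a unit vector $\xi$ with $\|x\xi-\xi x\|\le\varepsilon$ for $x\in F$ contains a nonzero central vector. An example is $L(SL_3(\mathbb Z))$.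

Some definitions also require $|\langle x\xi,\xi\rangle-\tau(x)|\le\varepsilon$ and $|\langle\xi x,\xi\rangle-\tau(x)|\le\varepsilon$ for $x\in F$. The weak form still follows. For each $x\in F$ take $u_j,\lambda_j$ from Dixmier's theorem with error $\varepsilon/2$. If $\|u_j\xi-\xi u_j\|\le\varepsilon'$, then $\|u_j^*\xi-\xi u_j^*\|\le\varepsilon'$, so
$$|\langle u_jxu_j^*\xi,\xi\rangle-\langle x\xi,\xi\rangle|=|\langle xu_j^*\xi,u_j^*\xi\rangle-\langle x\xi u_j^*,\xi u_j^*\rangle|\le 2\varepsilon'\|x\| .$$
Averaging over $j$ gives $|\langle x\xi,\xi\rangle-\tau(x)|\le\varepsilon/2+2\varepsilon'\|x\|$. On the right, compare $\langle\xi u_jxu_j^*,\xi\rangle=\langle\xi u_jx,\xi u_j\rangle$ with $\langle\xi x,\xi\rangle=\langle u_j\xi x,u_j\xi\rangle$. So it is enough to add the $u_j$ to $F$ and shrink $\varepsilon$.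

**Definition (Haagerup property).** There is a net of normal cp maps $\varphi_n:N\to N$ with $\varphi_n(1)\le1$, $\tau\circ\varphi_n\le\tau$, compact extension to $L^2(N)$, and $\|\varphi_n(x)-x\|_2\to0$ for all $x\in N$.

For example, let $N=L(F_2)$ with word length $|g|$. The functions $g\mapsto e^{-t|g|}$, $t>0$, are positive definite (Haagerup's theorem), so $\varphi_t(\lambda(g))=e^{-t|g|}\lambda(g)$ extends to a unital trace-preserving cp map. On $L^2(N)=\ell^2(F_2)$ it is diagonal, and it is compact because each length occurs finitely often.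

**Definition (the class $\mathcal P(N)$).** $\mathcal P(N)$ is the set of cp maps $\varphi:N\to N$ with $\varphi(1)\le 1$ and $\tau(\varphi(x)y)=\tau(x\varphi(y))$ such that $T_\varphi:\hat x\mapsto\widehat{\varphi(x)}$ is a compact positive operator on $L^2(N)$.

The maps $\varphi_t$ above are in $\mathcal P(L(F_2))$. For any cp, subunital, $\tau$-symmetric $\varphi$, Kadison–Schwarz gives $\|\varphi(x)\|_2^2\le\tau(\varphi(x^*x))=\tau(x^*x\varphi(1))\le\|x\|_2^2$. So $T_\varphi$ is a well-defined contraction, and $0\le T_\varphi\le1$ when $\varphi\in\mathcal P(N)$. Also $\tau(\varphi(x))=\tau(x\varphi(1))\le\tau(x)$ for $x\ge0$. Since cp maps preserve adjoints, $\tau$-symmetry is the same as self-adjointness of $T_\varphi$. Finally $\varphi^m\in\mathcal P(N)$ with $T_{\varphi^m}=T_\varphi^m$.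

**Lemma 1.** Let $N$ have the Haagerup property, $E\subset N$ finite, $\varepsilon>0$. There is $\varphi\in\mathcal P(N)$ with $\langle(1-T_\varphi)\hat x,\hat x\rangle\le\varepsilon$ for all $x\in E$.

*Proof.* Take $\varphi_n$ from the definition, with operator $T_n$, a contraction since $\|\varphi_n(x)\|_2^2\le\tau(\varphi_n(x^*x))\le\|x\|_2^2$. For $y\ge0$ and $x\ge0$ we have $0\le\tau(\varphi_n(x)y)\le\|y\|\tau(x)$. So $x\mapsto\tau(\varphi_n(x)y)$ is a positive functional dominated by $\|y\|\tau$, and there is a unique $\varphi_n^*(y)\in N$ with $0\le\varphi_n^*(y)\le\|y\|$ and $\tau(x\varphi_n^*(y))=\tau(\varphi_n(x)y)$. Extend linearly in $y$. The same identity holds for matrix amplifications with $\tau\otimes\mathrm{Tr}$, so $\varphi_n^*\otimes\mathrm{id}$ is positive: it pairs positive matrices with positive matrices to nonnegative numbers. Thus $\varphi_n^*$ is cp with $\varphi_n^*(1)\le1$, and its operator is $T_n^*$. Hence $\varphi_n^*\varphi_n\in\mathcal P(N)$ has operator $T_n^*T_n$, and $\langle T_n^*T_n\hat x,\hat x\rangle=\|\varphi_n(x)\|_2^2\to\|x\|_2^2$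 for each $x\in E$. $\square$

**Definition (the bimodule $H_\varphi$, coefficient maps).** For a cp, subunital, $\tau$-symmetric $\varphi:N\to N$, let $H_\varphi$ be the $N$-$N$ bimodule generated by a vector $\xi$ with
$$\langle a\xi b,c\xi e\rangle=\tau(\varphi(c^*a)be^*).\tag{1}$$
More generally, $X$ is the *coefficient map* of a vector $\eta$ in an $N$-$N$ bimodule if $\langle a\eta b,c\eta e\rangle=\tau(X(c^*a)be^*)$ for all $a,b,c,e$.

For example, $\varphi=\mathrm{id}$ gives $L^2(N)$ with $\xi=\hat1$, since $\langle ab,ce\rangle=\tau(c^*abe^*)$. And $\varphi=\tau(\cdot)1$ gives $L^2(N)\otimes L^2(N)$ with $\xi=\hat1\otimes\hat1$, since the right side of (1) is then $\tau(c^*a)\tau(be^*)$.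

We check that (1) defines a bimodule. The matrix $[\varphi(a_l^*a_k)]_{l,k}$ is positive, so write it as $[\sum_mc_{ml}^*c_{mk}]_{l,k}$. Then
$$\Big\|\sum_ka_k\xi b_k\Big\|^2=\sum_{k,l}\tau(\varphi(a_l^*a_k)b_kb_l^*)=\sum_m\Big\|\sum_kc_{mk}b_k\Big\|_2^2\ge0 .$$
The right action is bounded because $\|\sum_kc_{mk}b_kx\|_2\le\|x\|\,\|\sum_kc_{mk}b_k\|_2$. The left action is bounded because $[\varphi(a_l^*x^*xa_k)]\le\|x\|^2[\varphi(a_l^*a_k)]$. Both are $*$-preserving by (1). For $\eta=\sum x_k\xi y_k$, the functions $a\mapsto\langle a\eta,\eta\rangle=\sum_{k,l}\tau(\varphi(x_l^*ax_k)y_ky_l^*)$ and $a\mapsto\langle\eta a,\eta\rangle=\sum_{k,l}\tau(\varphi(x_l^*x_k)y_kay_l^*)$ are $\|\cdot\|_2$-continuous on bounded sets. Such $\eta$ are dense, so the actions are normal.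

For $x\in N$ we have $\|x\xi\|^2=\tau(\varphi(x^*x))\le\|x\|_2^2$, $\|\xi x\|^2=\tau(\varphi(1)xx^*)\le\|x\|_2^2$ and $\langle x\xi,\xi x\rangle=\tau(\varphi(x)x^*)=\langle T_\varphi\hat x,\hat x\rangle$, which is real. Hence
$$\|x\xi-\xi x\|^2\le2\,\langle(1-T_\varphi)\hat x,\hat x\rangle,\qquad\|\xi\|^2=\langle T_\varphi\hat1,\hat1\rangle .\tag{2}$$

**Proposition 1.** A II$_1$ factor $N$ with the Haagerup property does not have property (T).

*Proof.* Suppose $N$ has (T), with $F,\varepsilon$. By Lemma 1 there is $\varphi\in\mathcal P(N)$ with $\langle(1-T_\varphi)\hat x,\hat x\rangle\le\varepsilon^2/4$ for $x\in F$ and $\langle T_\varphi\hat1,\hat1\rangle\ge\frac12$. By (2), the unit vector $\xi/\|\xi\|\in H_\varphi$ satisfies $\|x\xi-\xi x\|/\|\xi\|\le\varepsilon$ for $x\in F$. So $H_\varphi$ contains a nonzero central vector $\eta_0$.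

Now use compactness. A diffuse abelian subalgebra of $N$ contains a unitary $w$ with $\tau(w^n)=0$ for $n\ne0$. Put $u_n=w^n$. The vectors $\hat u_n$ are orthonormal, so $\widehat{xu_ny}\to0$ weakly in $L^2(N)$ for all $x,y\in N$, and therefore $\|\varphi(xu_ny)\|_2\to0$ because $T_\varphi$ is compact. For $\eta=\sum x_k\xi y_k$,
$$|\langle u_n\eta u_n^*,\eta\rangle|\le\sum_{k,l}|\tau(\varphi(x_l^*u_nx_k)\,y_ku_n^*y_l^*)|\le\sum_{k,l}\|\varphi(x_l^*u_nx_k)\|_2\,\|y_k\|\,\|y_l\|\to0 .$$
Such $\eta$ are dense and $\eta\mapsto u_n\eta u_n^*$ is isometric, so $\langle u_n\eta u_n^*,\eta\rangle\to0$ for every $\eta\in H_\varphi$. But $\langle u_n\eta_0u_n^*,\eta_0\rangle=\|\eta_0\|^2\neq0$, a contradiction. $\square$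

## 2. Enlarging the ambient algebra: statements, and where compactness is lost

**Definition (ultraproduct).** Let $\mathcal U$ be an ultrafilter on a set $I$. The tracial ultraproduct is
$$\prod_{\mathcal U}N_i=\{(x_i):\sup_i\|x_i\|<\infty\}/\{(x_i):\lim_{i\to\mathcal U}\|x_i\|_2=0\},$$
with trace $\lim_{\mathcal U}\tau_i(x_i)$. It is written $N^{\mathcal U}$ if all $N_i=N$, and then $N\subset N^{\mathcal U}$ by $x\mapsto(x)_i$, the *diagonal embedding*.

Unitaries lift to families of unitaries: write $u=e^{ih}$ and lift $h=h^*$. Projections lift to projections: lift to $0\le x_i\le1$ and use $|1_{[1/2,1]}(t)-t|\le2(t-t^2)$ on $[0,1]$. If $\mathcal U$ is principal, then $N^{\mathcal U}=N$.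

**Definition (property Gamma).** For every finite $F\subset N$ and $\varepsilon>0$ there is $u\in U(N)$ with $\tau(u)=0$ and $\|ux-xu\|_2<\varepsilon$ for $x\in F$.

For example, the hyperfinite II$_1$ factor $R$ has Gamma: $F$ is approximated by a matrix subalgebra, and a trace-zero unitary commuting with that subalgebra does the job.

We ask: can a property (T) algebra $M$ fit between the diagonal $N$ and $N^{\mathcal U}$, when $N$ is Haagerup? The paper "Remarks on the diagonal embedding and strong 1-boundedness" of Srivatsav Kunnawalkam Elayavalli, arXiv:2210.03783 (2022), states that this is impossible for $N=L(F_2)$ and conjectures that it is impossible for every non Gamma Haagerup II$_1$ factor. The conjecture is true.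

**Theorem A.** Let $N$ be a non Gamma II$_1$ factor with the Haagerup property and $\mathcal U$ an ultrafilter on a set $I$. There is no property (T) von Neumann algebra $M$ with $N\subset M\subset N^{\mathcal U}$ ($N$ embedded diagonally).

If $\mathcal U$ is principal, then $M=N$ and this is Proposition 1, which did not need "non Gamma". For general ultrafilters that hypothesis cannot be dropped. Let $\mathcal U$ be free on $\mathbb N$. Since $SL_3(\mathbb Z)$ is residually finite, choose finite-index normal subgroups $G_n$ decreasing to $\{e\}$. The regular representation of $SL_3(\mathbb Z)/G_n$ takes values in a matrix algebra, hence in $R$, and the trace of the image of $g$ is $1$ if $g\in G_n$ and $0$ otherwise. In the limit one gets a trace-preserving embedding of the (T) factor $L(SL_3(\mathbb Z))$ into $R^{\mathcal U}$. It contains a copy of $R$, as every II$_1$ factor does, and all embeddings of $R$ into $R^{\mathcal U}$ are unitarily conjugate. So after conjugation it contains the diagonal $R$, and $R$ is Haagerup,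 by the trace-preserving conditional expectations onto an increasing dense sequence of matrix algebras. The Haagerup hypothesis cannot be dropped either: take $N=M$ a II$_1$ factor with (T), which is non Gamma by Section 4.

**Where the proof of Proposition 1 stops.** Suppose $N\subset M\subset N^{\mathcal U}$. We can choose $\varphi_i\in\mathcal P(N)$, put $\Phi=(\varphi_i)_{\mathcal U}$ on $N^{\mathcal U}$, and use (T) of $M$ in $H_\Phi$ to find $M$-central vectors. But $\Phi$ is not compact on $L^2(N^{\mathcal U})$. For $N=R$ and $\varphi_i$ the trace-preserving conditional expectation onto a subalgebra $M_{2^i}(\mathbb C)$, each $T_{\varphi_i}$ has finite rank, while $\Phi$ is the identity on $\prod_{\mathcal U}M_{2^i}(\mathbb C)$, which is infinite dimensional for $\mathcal U$ free. So $u_n\to0$ weakly no longer gives $\|\Phi(u_n)\|_2\to0$. What survives is a finite number for each $i$: the number of eigenvalues of $T_{\varphi_i}$ above $\frac12$. It may tend to infinity with $i$.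

So one looks at the finite rank spectral projection $D_i=1_{(1/2,1]}(T_{\varphi_i})$ and hopes that it almost commutes with multiplication by elements of $M$. The hope has a basis: if $\varphi$ is unital cp and $\varphi(s)=s$ for a unitary $s$, then $\varphi(sx)=s\varphi(x)$, so $T_\varphi$, and hence $D$, commutes with $L_s$. But approximate versions fail. Take $\varphi_t$ on $L(F_2)$ and a free generator $g$. Then
$$\|[T_{\varphi_t},L_g]\|=\sup_h|e^{-t|gh|}-e^{-t|h|}|\le t,$$
so the commutator is small even in operator norm. Yet every spectral projection $D=1_{(s,1]}(T_{\varphi_t})$ with $0<s<1$ is the projection onto $\ell^2(B_r)$ for a ball $B_r$, with $|B_r|=1+\sum_{n=1}^r4\cdot3^{n-1}=2\cdot3^r-1$. An element of $gB_r\setminus B_r$ is $gh$ with $|h|=r$ and $h$ not starting with $g^{-1}$, and there are $3^r$ of these. So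
$$\frac{\|[D,L_g]\|_{HS}^2}{\|D\|_{HS}^2}=\frac{|gB_r\triangle B_r|}{|B_r|}=\frac{2\cdot3^r}{2\cdot3^r-1}>1 .$$
The map $\varphi$ has to be chosen well. We shall choose it as a near-minimizer of a quantity that counts eigenvalues above $\frac12$, and use (T) to make the minimization work. The result is a Følner-type theorem.

**Theorem B.** Let $(N_i,\tau_i)_{i\in I}$ be tracial von Neumann algebras with the Haagerup property, $\mathcal N=\prod_{\mathcal U}N_i$, and $M\subset\mathcal N$ a II$_1$ subfactor with property (T) and $M'\cap\mathcal N=\mathbb C1$. Let $s_1,\dots,s_r\in U(M)$ with unitary lifts $s_j=(s_{j,i})_i$, and $\delta>0$. Then for $\mathcal U$-almost all $i$ there is a nonzero finite rank projection $D$ on $L^2(N_i)$ with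
$$\|[D,L_{s_{j,i}}]\|_{HS}\le\delta\|D\|_{HS},\qquad\|[D,R_{s_{j,i}}]\|_{HS}\le\delta\|D\|_{HS}\qquad(1\le j\le r).\tag{3}$$

If $N_i=M_{k_i}(\mathbb C)$, then $D=1$ satisfies (3), so (3) alone is not contradictory. It becomes contradictory when a fixed nonamenable algebra acts on every $L^2(N_i)$, which is what the diagonal embedding provides.

**Theorem C.** In the setting of Theorem B, let $Q$ be a II$_1$ factor with unital $*$-homomorphisms $\beta_i:Q\to N_i$ such that $(\beta_i(x))_i\in M$ for all $x\in Q$. Then $Q$ is injective (amenable). In particular, if $N$ is a II$_1$ factor with the Haagerup property and $N\subset M\subset N^{\mathcal U}$ with $M$ having (T) and $M'\cap N^{\mathcal U}=\mathbb C$, then $N$ is amenable.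

Nothing is claimed here about nonamenable Haagerup factors with Gamma when $M'\cap N^{\mathcal U}\ne\mathbb C$. Section 3 deduces C from B and A from C. Sections 4 to 7 prove B.

## 3. Følner projections force amenability

Recall that $Q$ is injective if, for a faithful normal representation on a Hilbert space $\mathcal K$ (equivalently, every one), there is a conditional expectation of $B(\mathcal K)$ onto $Q$.

**Proof of Theorem C from Theorem B.**

**Step 1: put all $L^2(N_i)$ into one representation of $Q$.** Each $\tau_i\circ\beta_i$ is a tracial state on $Q$, so it equals $\tau_Q$. Hence $\beta_i$ is trace preserving, so it is faithful and normal. Let $\mathcal K=\bigoplus_iL^2(N_i)$ and $\beta=\bigoplus_iL_{\beta_i(\cdot)}:Q\to B(\mathcal K)$, a faithful normal representation.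

**Step 2: build an invariant state on $B(\mathcal K)$.** Let $E\subset U(Q)$ be finite and $\delta>0$. Apply Theorem B to the unitaries $(\beta_i(u))_i\in M$, $u\in E$, with these lifts. For some $i$ we get $D\neq0$ on $L^2(N_i)\subset\mathcal K$. Put $\omega_{E,\delta}=\mathrm{Tr}(D\,\cdot)/\mathrm{Tr}D$ and, for $u\in E$, $D'=\beta(u)^*D\beta(u)$. Then $\|D'-D\|_{HS}=\|[D,\beta(u)]\|_{HS}\le\delta\sqrt{\mathrm{Tr}D}$. The operator $D'-D$ has rank at most $2\mathrm{Tr}D$, so $\|D'-D\|_1\le\sqrt{2\mathrm{Tr}D}\,\|D'-D\|_{HS}\le\sqrt2\,\delta\,\mathrm{Tr}D$. Thus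
$$|\omega_{E,\delta}(\beta(u)x\beta(u)^*)-\omega_{E,\delta}(x)|=\frac{|\mathrm{Tr}((D'-D)x)|}{\mathrm{Tr}D}\le\sqrt2\,\delta\|x\|\qquad(x\in B(\mathcal K)).$$
A weak$^*$ limit point $\omega$, as $E$ grows and $\delta\to0$, is a state invariant under $\mathrm{Ad}\,\beta(u)$, $u\in U(Q)$. Applying invariance to $x\beta(u)$ gives $\omega(\beta(u)x)=\omega(x\beta(u))$, so $\omega(\beta(y)x)=\omega(x\beta(y))$ for all $y\in Q$. In particular $\omega\circ\beta$ is a tracial state, i.e. $\tau_Q$.

**Step 3: turn the state into a conditional expectation.** For $x,y\ge0$, $\omega(x\beta(y))=\omega(\beta(y)^{1/2}x\beta(y)^{1/2})\in[0,\|x\|\tau_Q(y)]$. So for $x\ge0$ there is $\mathcal E(x)\in Q$ with $0\le\mathcal E(x)\le\|x\|$ and $\tau_Q(\mathcal E(x)y)=\omega(x\beta(y))$. Extend linearly. The map $\mathcal E:B(\mathcal K)\to Q$ is positive and unital, and $\mathcal E\circ\beta=\mathrm{id}$ since $\omega(\beta(x)\beta(y))=\tau_Q(xy)$. It is $Q$-bimodular: $\omega(\beta(a)x\beta(b)\beta(y))=\omega(x\beta(bya))$ gives $\mathcal E(\beta(a)x\beta(b))=a\mathcal E(x)b$.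 So $\beta\circ\mathcal E$ is a conditional expectation onto $\beta(Q)\cong Q$, and $Q$ is injective.

**Step 4: the diagonal case.** Take $N_i=N=Q$ and $\beta_i=\mathrm{id}$. Here $M$ is a II$_1$ factor, since $M'\cap M=\mathbb C$ and $M\supset N$ is infinite dimensional. $\square$

To reach Theorem A we must show that "non Gamma" gives $M'\cap N^{\mathcal U}=\mathbb C$ and contradicts amenability. No separability is assumed, so we first need a reduction.

**Lemma 2.** Let $N$ be a II$_1$ factor and $F\subset N$ countable. Then $F$ lies in a II$_1$ subfactor $N_0\subset N$ with separable predual.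

*Proof.* Let $A_0\subset N$ be a countable unital $*$-algebra over $\mathbb Q[i]$ containing $F$ and projections of trace $2^{-k}$, $k\ge1$. Given $A_n$, for each $a\in A_n$ and $m\ge1$ choose unitaries $u_j\in N$ and weights $\lambda_j$ with $\|\sum\lambda_ju_jau_j^*-\tau(a)\|\le1/m$. Let $A_{n+1}$ be the $\mathbb Q[i]$-$*$-algebra generated by $A_n$ and all these unitaries. Put $A=\bigcup A_n$, $N_0=A''$. Then $\hat A$ is dense in $L^2(N_0)$, so $L^2(N_0)$ is separable. Let $y\in Z(N_0)$, $a\in A$ with $\|y-a\|_2\le\delta$. As the $u_j$ lie in $N_0$ and commute with $y$, $\|y-\sum\lambda_ju_jau_j^*\|_2\le\delta$, so $\|y-\tau(a)\|_2\le\delta+1/m$ for all $m$. Here $\delta$ is arbitrary, so $y\in\mathbb C$. Thus $N_0$ is an infinite-dimensional finite factor. $\square$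

**Lemma 3.** If $N$ is a non Gamma II$_1$ factor, then $N'\cap N^{\mathcal U}=\mathbb C$ for every ultrafilter $\mathcal U$ on any set.

*Proof.* Suppose not. We construct trace-zero unitaries of $N$ that almost commute with a given finite set.

**Step 1: projections that are almost central and almost independent of a finite set.** There is a projection $p\in N'\cap N^{\mathcal U}$ with $t=\tau(p)\in(0,1)$. With $E_N$ the trace-preserving conditional expectation, $E_N(p)\in N'\cap N=\mathbb C$, so $E_N(p)=t$ and $\tau(px)=t\tau(x)$ for $x\in N$. Lifting $p$ to projections: for all finite $G\subset N$ and $\delta>0$ there is a projection $e\in N$ with $\|[e,x]\|_2<\delta$ and $|\tau(ex)-t\tau(x)|<\delta$ for $x\in G$.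

**Step 2: many independent ones, to make all atoms small.** Fix a finite $F\subset N$ and $m$ with $\max(t,1-t)^m\le\frac12$. For each $n$ choose inductively $e_1^{(n)},\dots,e_m^{(n)}$ with $\delta=1/n$, where $e_{k+1}^{(n)}$ is chosen for the set $G$ consisting of $F$ and all products of at most $m$ of $1,e_1^{(n)},\dots,e_k^{(n)}$. Let $\mathcal V$ be free on $\mathbb N$. In $N^{\mathcal V}$ the projections $e_k=(e_k^{(n)})_n$ commute with each other and with $F$, and by induction on $l$ we have $\tau(e_{k_1}\cdots e_{k_l})=t^l$ for $k_1<\dots<k_l$. So they generate a copy of $\ell^\infty(\{0,1\}^m)$ with the Bernoulli$(t)$ measure, whose atoms have mass at most $\frac12$.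

**Step 3: a trace-zero unitary in this algebra.** If masses $p_1,\dots,p_s\le\frac12$ sum to $1$, there are unit complex numbers $z_j$ with $\sum p_jz_j=0$. While $s\ge4$, merge the two smallest masses: their sum is at most $2/s\le\frac12$. We end with two masses $\frac12,\frac12$ (use $\pm1$) or three masses each at most the sum of the other two (close a triangle). Hence our algebra contains a unitary $v$ with $\tau(v)=0$. Lift it to unitaries $v_n\in N$: along $\mathcal V$, $\|[v_n,x]\|_2\to0$ for $x\in F$, and $\tau(v_n)\to0$.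

**Step 4: correct the trace exactly.** Let $w\in U(N)$ with $|\tau(w)|\le\delta$, $0<\delta<1$. Choose a masa $B\ni w$. It is diffuse: if $f\in B$ were a minimal projection, $Bf=\mathbb Cf$ would be a masa in the II$_1$ factor $fNf$. By Lyapunov's convexity theorem the set of pairs $(\tau(r),\tau(rw))$, $r$ a projection of $B$, is convex. It contains $(0,0)$ and $(1,\tau(w))$, so there is $r$ with $\tau(r)=\delta$ and $\tau(rw)=\delta\tau(w)$. The number $-(1-\delta)\tau(w)$ has modulus at most $\tau(r)$, so it equals $\rho e^{i\alpha}\tau(r)$ with $0\le\rho\le1$. Split $r=r_1+r_2$ in $B$ into halves of equal trace and let $w'=w(1-r)+e^{i(\alpha+\beta)}r_1+e^{i(\alpha-\beta)}r_2$ with $\cos\beta=\rho$. Then $w'\in U(B)$, $\tau(w')=(1-\delta)\tau(w)-(1-\delta)\tau(w)=0$, and $\|w-w'\|_2=\|r(w-w')\|_2\le2\sqrt\delta$.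

Apply this to $w=v_n$ for suitable $n$ and small $\delta$. We get trace-zero unitaries $w'$ with $\|[w',x]\|_2\le\|[v_n,x]\|_2+4\sqrt\delta\|x\|$ as small as we like for $x\in F$. So $N$ has Gamma, a contradiction. $\square$

**Proof of Theorem A from Theorem C.** Suppose $N\subset M\subset N^{\mathcal U}$ with $M$ having (T). By Lemma 3, $M'\cap N^{\mathcal U}\subset N'\cap N^{\mathcal U}=\mathbb C$. In particular $M$ is a II$_1$ factor. By Theorem C, $N$ is injective. We show that $N$ then has Gamma, which is a contradiction. Let $F\subset N$ be finite and $\varepsilon>0$. By Lemma 2, $F$ lies in a II$_1$ subfactor $N_0\subset N$ with separable predual. $N_0$ is injective, since $N$ is and there is a conditional expectation $N\to N_0$. So $N_0\cong R$ (Connes, Ann. of Math. 1976), and there is a unital matrix subalgebra $B\subset N_0$ with $\|x-E_B(x)\|_2<\varepsilon/2$ for $x\in F$. Since $N\cong B\otimes(B'\cap N)$, the algebra $B'\cap N$ is a II$_1$ factor and contains a unitary $u$ with $\tau(u)=0$. As $u$ commutes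 with $E_B(x)$, $\|[u,x]\|_2\le2\|x-E_B(x)\|_2<\varepsilon$ for $x\in F$. $\square$

It remains to prove Theorem B.

## 4. The spectral gap of a property (T) factor

The weak form of (T) produces *some* nonzero central vector. In the proof of Theorem B we need a central vector *close to* a given almost central one, with a quantitative estimate.

**Lemma 4.** Let $M$ be a II$_1$ factor with (T). There are a finite $S_0\subset U(M)$ and $\kappa\in(0,1]$ such that for every $M$-$M$ bimodule $H$ and $\xi\in H$
$$\max_{u\in S_0}\|u\xi-\xi u\|^2\ge\kappa\|\xi-P\xi\|^2,\qquad P=\text{projection onto the central vectors}.\tag{4}$$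
Enlarging $S_0$ preserves (4) with the same $\kappa$.

For $H=L^2(M)$ and a unitary $w$ with $\tau(w)=0$, we have $P\hat w=0$, and (4) says $\max_{u\in S_0}\|[u,w]\|_2^2\ge\kappa$. So a (T) factor is non Gamma, as was used in Section 2.

*Proof.* Let $F,\varepsilon$ be as in the definition of (T).

**Step 1: $M$ has separable predual, so that Connes' theorems apply.** By Lemma 2 let $F\subset M_0\subset M$ with $M_0$ a II$_1$ factor with separable predual. Let $e$ be the projection of $L^2(M)$ onto $L^2(M_0)$, and $\langle M,e\rangle=(JM_0J)'$ the basic construction with its trace $\mathrm{Tr}$, $\mathrm{Tr}(e)=1$. In the $M$-$M$ bimodule $L^2(\langle M,e\rangle,\mathrm{Tr})$ the unit vector $e$ commutes with $M_0\supset F$, so there is a nonzero central vector $a$. From $xa=ax$ and $xa^*=a^*x$ ($x\in M$), the positive operator $aa^*\in L^1(\langle M,e\rangle,\mathrm{Tr})$ commutes with $M$. For small $s>0$ the spectral projection $p=1_{[s,\infty)}(aa^*)$ is a nonzero projection in $M'\cap\langle M,e\rangle$ with $\mathrm{Tr}(p)\le\mathrm{Tr}(aa^*)/s<\infty$.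 So $pL^2(M)$ is a right $M_0$-module of dimension $\mathrm{Tr}(p)<\infty$, hence isomorphic to a submodule of some $L^2(M_0)^{\oplus n}$, and therefore separable. $M$ acts on it normally, and faithfully because $M$ is a factor. So $M_*$ is separable.

**Step 2: $M$ does not have Gamma.** Let $\theta\in\mathrm{Aut}(M)$ with $\|\theta(x)-x\|_2\le\varepsilon$ for $x\in F$. On $L^2(M)$ with actions $x\cdot\zeta\cdot y=x\zeta\theta(y)$, the vector $\hat1$ satisfies $\|x\cdot\hat1-\hat1\cdot x\|=\|x-\theta(x)\|_2\le\varepsilon$ for $x\in F$. So there is $\zeta\ne0$ with $x\zeta=\zeta\theta(x)$ for all $x\in M$. Taking adjoints, $\zeta^*x=\theta(x)\zeta^*$, so $\theta(x)\zeta^*\zeta=\zeta^*x\zeta=\zeta^*\zeta\theta(x)$. Thus $\zeta^*\zeta\in L^1(M)$ commutes with $\theta(M)=M$ and is scalar. Since $M$ is finite, $\zeta$ is a multiple of a unitary $v$, and $\theta=\mathrm{Ad}\,v^*$. So $\mathrm{Int}(M)$ contains a neighborhood of the identity of $\mathrm{Aut}(M)$, in the topology of pointwise $\|\cdot\|_2$-convergence. It is an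 open subgroup, hence closed. By Connes ("Almost periodic states and factors of type III$_1$", J. Funct. Anal. 1974), a II$_1$ factor with separable predual has Gamma if and only if $\mathrm{Int}(M)$ is not closed.

**Step 3: a gap on $L^2(M)\ominus\mathbb C\hat1$.** By Connes (Ann. of Math. 1976, Theorem 2.1), since $M$ is non Gamma with separable predual, $C^*(M,JMJ)$ contains a nonzero compact operator. It is irreducible, since the commutant of $M\cup JMJ$ is $M'\cap M=\mathbb C$. So it contains all compact operators, in particular the projection $e_1$ onto $\mathbb C\hat1$. Claim: there are a finite $G\subset M$ and $c>0$ with $\sum_{x\in G}\|x\zeta-\zeta x\|^2\ge c\|\zeta\|^2$ for $\zeta\in L^2(M)\ominus\mathbb C\hat1$. Otherwise there is a net of unit vectors $\zeta_n\perp\hat1$ with $\|x\zeta_n-\zeta_nx\|\to0$ for all $x\in M$. Let $\omega$ be a weak$^*$ limit point of the vector states of $\zeta_n$ on $C^*(M,JMJ)$. Since $\|x(\zeta_ny-y\zeta_n)\|\to0$, $\omega(L_xR_y)=\omega(L_{xy})$. Since $\langle uxu^*\zeta_n,\zeta_n\rangle-\langle x\zeta_nu^*,\zeta_nu^*\rangle\to0$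 and $\langle x\zeta_nu^*,\zeta_nu^*\rangle=\langle x\zeta_n,\zeta_n\rangle$, $\omega|_M$ is invariant under $\mathrm{Ad}\,U(M)$, hence equals $\tau$. So $\omega(L_xR_y)=\tau(xy)=\langle L_xR_y\hat1,\hat1\rangle$. The span of the $L_xR_y$ is dense, so $\omega$ is the vector state of $\hat1$ and $\omega(e_1)=1$. But $\langle e_1\zeta_n,\zeta_n\rangle=0$, a contradiction.

**Step 4: the gap on an arbitrary bimodule $H$.** For central $\eta,\eta'$ the functional $x\mapsto\langle x\eta,\eta'\rangle$ is tracial, since $\langle xy\eta,\eta'\rangle=\langle x\eta y,\eta'\rangle=\langle x\eta,\eta'y^*\rangle=\langle x\eta,y^*\eta'\rangle=\langle yx\eta,\eta'\rangle$. It is normal, so it equals $\tau(x)\langle\eta,\eta'\rangle$. Hence $\langle x\eta,y\eta'\rangle=\tau(y^*x)\langle\eta,\eta'\rangle$, and the sub-bimodule $K$ generated by $PH$ is isomorphic to $L^2(M)\otimes PH$, with $x\eta$ corresponding to $\hat x\otimes\eta$. The bimodule $K^\perp$ has no nonzero central vector, so by (T) $\max_{x\in F}\|x\xi_2-\xi_2x\|\ge\varepsilon\|\xi_2\|$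 for $\xi_2\in K^\perp$. Write $\xi=\xi_1+\xi_2$ with $\xi_1\in K$, $\xi_2\in K^\perp$. Then $P\xi=P\xi_1$, and $\xi_1-P\xi$ corresponds to a vector in $(L^2(M)\ominus\mathbb C\hat1)\otimes PH$, so Step 3 applies to it coordinatewise in an orthonormal basis of $PH$. Therefore
$$\sum_{x\in F\cup G}\|x\xi-\xi x\|^2\ge\sum_{x\in G}\|x\xi_1-\xi_1x\|^2+\sum_{x\in F}\|x\xi_2-\xi_2x\|^2\ge c\|\xi_1-P\xi\|^2+\varepsilon^2\|\xi_2\|^2\ge\min(c,\varepsilon^2)\|\xi-P\xi\|^2 .$$
Writing each $x\in F\cup G$ as a combination of four unitaries bounds the left side by a constant times $\max_{u\in S_0}\|u\xi-\xi u\|^2$, where $S_0$ collects these unitaries. This gives (4). The last sentence of the lemma is clear. $\square$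

## 5. Averaging, error, and counting eigenvalues above one half

Let $\mathcal N,M,s_j$ be as in Theorem B, and $S_0,\kappa$ as in Lemma 4. Proving (3) for a longer list is enough, so enlarge $s_1,\dots,s_r$ to contain $S_0$. Let $(w_1,\dots,w_d)=(1,s_1,s_1^*,\dots,s_r,s_r^*)$, with unitary lifts $w_{k,i}\in N_i$ such that $w_{1,i}=1$, the prescribed lifts of the $s_j$ are used, and the lift of the entry $s_j^*$ is $s_{j,i}^*$.

**Averaging vectors.** On an $M$-$M$ bimodule put $h\xi=\frac1d\sum_kw_k\xi w_k^*$. The list is closed under adjoints, so $h$ is a self-adjoint contraction, and it fixes central vectors. As $w_1=1$, $h\ge\frac1d-\frac{d-1}d=-1+\frac2d$. For $\eta\perp PH$, (4) gives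
$$\langle(1-h)\eta,\eta\rangle=\frac1{2d}\sum_k\|w_k\eta-\eta w_k\|^2\ge\frac\kappa{2d}\|\eta\|^2 .$$
So on $(PH)^\perp$ the spectrum of $h$ lies in $[-1+\frac2d,1-\frac\kappa{2d}]$, and
$$h^q\xi\to P\xi\qquad(q\to\infty).\tag{5}$$

**Averaging maps.** If $\eta$ has coefficient map $\varphi$, then $\eta'=\frac1d\sum_kw_k\eta w_k^*$ satisfies $\langle a\eta'b,c\eta'e\rangle=\frac1{d^2}\sum_{k,l}\tau(\varphi(w_l^*c^*aw_k)w_k^*be^*w_l)$. So $\eta'$ has coefficient map
$$\mathbb A\varphi(y)=\frac1{d^2}\sum_{k,l}w_l\,\varphi(w_l^*yw_k)\,w_k^*,\qquad T_{\mathbb A\varphi}=\frac1{d^2}\sum_{k,l}V_{lk}T_\varphi V_{lk}^*,\quad V_{lk}=L_{w_l}R_{w_k^*}.\tag{6}$$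
Over $N_i$ one uses $w_{k,i}$ and writes $\mathbb A_i$. For instance $\mathbb A(\mathrm{id})=\mathrm{id}$.

We check that $\mathbb A_i\mathcal P(N_i)\subset\mathcal P(N_i)$. With the row $W=(w_1,\dots,w_d)$ we have $\mathbb A\varphi(y)=\frac1{d^2}W[\varphi(w_l^*yw_k)]_{l,k}W^*$ and $[w_l^*yw_k]=W^*yW$, so $\mathbb A\varphi$ is cp. Since $\|W^*W\|=\|WW^*\|=d$, we have $[w_l^*w_k]\le d$ and $[\varphi(w_l^*w_k)]\le d$, so $\mathbb A\varphi(1)\le\frac1{d^2}\,d\,WW^*=1$. By (6), $T_{\mathbb A\varphi}$ is positive and compact when $T_\varphi$ is. It is self-adjoint, which is $\tau$-symmetry.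

**Error.** For $\varphi\in\mathcal P(N_i)$ let
$$\mathrm{err}_i(\varphi)=\max_k\big(1-\tau(\varphi(w_{k,i})w_{k,i}^*)\big)=\max_k\langle(1-T_\varphi)\hat w_{k,i},\hat w_{k,i}\rangle\in[0,1].$$
Since $1-\lambda^m\le m(1-\lambda)$ on $[0,1]$, the spectral theorem gives
$$\mathrm{err}_i(\varphi^m)\le m\,\mathrm{err}_i(\varphi).\tag{7}$$
In $H_\varphi$, (2) gives $\|w_{k,i}\xi-\xi w_{k,i}\|^2\le2\,\mathrm{err}_i(\varphi)$, so $\xi'=\frac1d\sum_kw_{k,i}\xi w_{k,i}^*$ satisfies $\|\xi'-\xi\|\le\sqrt{2\,\mathrm{err}_i(\varphi)}$. Now $\langle w_{k,i}\xi'w_{k,i}^*,\xi'\rangle=\tau(\mathbb A_i\varphi(w_{k,i})w_{k,i}^*)$ and $\langle w_{k,i}\xi w_{k,i}^*,\xi\rangle=\tau(\varphi(w_{k,i})w_{k,i}^*)$. As $\|\xi\|,\|\xi'\|\le1$, these differ by at most $2\|\xi'-\xi\|$, so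
$$\mathrm{err}_i(\mathbb A_i\varphi)\le\mathrm{err}_i(\varphi)+2\sqrt{2\,\mathrm{err}_i(\varphi)}\le4\sqrt{\mathrm{err}_i(\varphi)} .\tag{8}$$

**Potential.** For a positive compact $T$ let
$$J(T)=\mathrm{Tr}(T-\tfrac12)_+=\max_Q\mathrm{Tr}\big(Q(T-\tfrac12)\big)<\infty,\tag{9}$$
the maximum being over finite rank projections $Q$. Indeed $\mathrm{Tr}(Q(T-\frac12))\le\mathrm{Tr}(Q(T-\frac12)_+)\le\mathrm{Tr}(T-\frac12)_+$, with equality for $Q=1_{(1/2,\infty)}(T)$. By (9), $J$ is monotone, convex and unitarily invariant. Also $J(X^*X)=J(XX^*)$ for compact $X$, since the nonzero eigenvalues agree with multiplicity. Put $J(\varphi)=J(T_\varphi)$. By (6), convexity and unitary invariance,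
$$J(c\,T_{\mathbb A_i\varphi})\le J(c\,T_\varphi)\qquad(c>0).\tag{10}$$
Since $w_{1,i}=1$, taking $Q$ to be the projection onto $\mathbb C\hat1$ gives $J(\varphi)\ge\langle T_\varphi\hat1,\hat1\rangle-\frac12\ge\frac12-\mathrm{err}_i(\varphi)$. With Lemma 1 we get
$$j_i(\varepsilon):=\inf\{J(\varphi):\varphi\in\mathcal P(N_i),\ \mathrm{err}_i(\varphi)\le\varepsilon\}<\infty,\qquad j_i(\varepsilon)\ge\tfrac12-\varepsilon.\tag{11}$$
In the example $\varphi_t$ on $L(F_2)$, $J(\varphi_t)=\sum_{|g|<(\ln2)/t}(e^{-t|g|}-\frac12)$, which is finite for each $t$ and tends to infinity as $t\to0$.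

**Why minimize $J$.** Suppose first that averaging left $J$ unchanged: with $T=T_\varphi$ and $A=T_{\mathbb A\varphi}$, let $J(A)=J(T)$, and let $\frac12$ not be an eigenvalue of $T$. Put $D=1_{(1/2,1]}(T)$, $B=T-\frac12$, $Q=1_{(1/2,1]}(A)$. Then $J(A)=\mathrm{Tr}(Q(A-\frac12))$ is the average of the numbers $\mathrm{Tr}(V_{lk}^*QV_{lk}B)$, each at most $\mathrm{Tr}B_+=J(T)$. So all are equal to $\mathrm{Tr}B_+$, which forces $V_{lk}^*QV_{lk}=D$ for all $l,k$. Taking $l=k=1$ gives $Q=D$, so $D$ commutes with all $V_{lk}$. A near-minimizer of $J$ should have an approximate version of this. Two obstacles remain. The first is that eigenvalues near $\frac12$ spoil the stability of the equality case. Section 7 removes them by replacing $T$ by $T^6$. The second is more serious: $\mathbb A\varphi$ has a *larger* error than $\varphi$, by (8), so it competes at a worse error level $\varepsilon_0\gg\varepsilon_1$, where only $J(\mathbb A\varphi)\ge j(\varepsilon_0)$ is known. Nothing so far bounds $j(\varepsilon_1)$ by a multiple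 of $j(\varepsilon_0)$. This is what property (T) of $M$ provides, with a multiple close to $1$.

## 6. Improving the error at almost no cost

**Lemma 5.** Let $K=18/\kappa$ and $0<\varepsilon_1<\varepsilon_0\le\kappa/60$. For $\mathcal U$-almost all $i$: every $\varphi\in\mathcal P(N_i)$ with $\mathrm{err}_i(\varphi)\le\varepsilon_0$ admits $\varphi''\in\mathcal P(N_i)$ with $\mathrm{err}_i(\varphi'')\le\varepsilon_1$ and $J(\varphi'')\le(1+K\varepsilon_0)J(\varphi)$. Consequently $j_i(\varepsilon_1)\le(1+K\varepsilon_0)j_i(\varepsilon_0)$.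

The natural attempt is to average many times: by (5) the vector $\xi$ moves to a central vector $\zeta$, and by (10) $J$ does not grow. But $z=\|\zeta\|^2$ is slightly less than $1$, and error zero requires a *unit* central vector, so one must divide the map by $z$. Here two things go wrong. First, the rescaled map must still be subunital, which is a condition on an operator, not only on its trace. The hypothesis $M'\cap\mathcal N=\mathbb C$ takes care of this in Step 3. Second, $J(z^{-1}T)$ is not bounded by a multiple of $J(T)$: if $T$ has $n$ eigenvalues $\frac12$ and one eigenvalue $1$, then $J(T)=\frac12$, while $J(z^{-1}T)\ge\frac n2(z^{-1}-1)$. The remedy is to start from $\varphi^2$ instead of $\varphi$: squaring pushes the eigenvalues near $\frac12$ down by more than the rescaling lifts them.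

*Proof.* If the first assertion fails, the set $I'$ of bad $i$ lies in $\mathcal U$. For $i\in I'$ choose a counterexample $\varphi_i$, and put $\varphi_i=0$ for $i\notin I'$.

**Step 1: pass to the ultraproduct.** Let $\psi_i=\varphi_i^2$ and $\Phi=(\psi_i)_{\mathcal U}:\mathcal N\to\mathcal N$. It is well defined since the $\psi_i$ are contractive for $\|\cdot\|$ and $\|\cdot\|_2$. It is cp, since positive matrices over $\mathcal N$ lift to positive matrices, and it is subunital and $\tau$-symmetric. Let $H=H_\Phi$, an $\mathcal N$-$\mathcal N$ bimodule with generator $\xi$. Regard it also as an $M$-$M$ bimodule, with $P$ and $h$ as above.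

**Step 2: find a central vector close to $\xi$.** By (7), $\mathrm{err}_i(\psi_i)\le2\varepsilon_0$ for $i\in I'$. Since $w_1=1$, $\|\xi\|^2=\tau(\Phi(1))\ge1-2\varepsilon_0$, and by (2) $\|w_k\xi-\xi w_k\|^2\le4\varepsilon_0$ for all $k$. Put $\zeta=P\xi$. By (4), $\|\xi-\zeta\|^2\le4\varepsilon_0/\kappa$. Hence, as $\kappa\le1$,
$$z:=\|\zeta\|^2=\|\xi\|^2-\|\xi-\zeta\|^2\in[1-6\varepsilon_0/\kappa,\,1]\subset[0.9,\,1].\tag{12}$$
Let $\theta>0$ be small, with exact size fixed in Step 6. By (5) choose $q$ with $\|h^q\xi-\zeta\|\le\theta$, and put $\eta=h^q\xi$ and $\chi_i=\mathbb A_i^q\psi_i\in\mathcal P(N_i)$. By (6), $X=(\chi_i)_{\mathcal U}$ is the coefficient map of $\eta$. It is cp, subunital and $\tau$-symmetric, hence subtracial.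

**Step 3: show that $X(1)$ is almost the scalar $z$.** Put $a_i=\chi_i(1)\in[0,1]$ and $a^{(q)}=(a_i)_{\mathcal U}=X(1)$, so $\langle\eta b,\eta\rangle=\tau(a^{(q)}b)$ for $b\in\mathcal N$. As $q$ varies, the functionals $b\mapsto\langle h^q\xi b,h^q\xi\rangle=\tau(a^{(q)}b)$ converge in norm to $b\mapsto\langle\zeta b,\zeta\rangle$. So $a^{(q)}$ converges in $L^1(\mathcal N)$, the limit $a$ satisfies $0\le a\le1$, and $\langle\zeta b,\zeta\rangle=\tau(ab)$. For $u\in U(M)$ and $b\in\mathcal N$, centrality of $\zeta$ gives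
$$\langle\zeta ubu^*,\zeta\rangle=\langle\zeta ub,\zeta u\rangle=\langle u\zeta b,u\zeta\rangle=\langle\zeta b,\zeta\rangle ,$$
so $u^*au=a$. Thus $a\in M'\cap\mathcal N=\mathbb C$, and $a=\tau(a)=\|\zeta\|^2=z$. For our fixed $q$, $|\langle\eta b,\eta\rangle-\langle\zeta b,\zeta\rangle|\le2\theta\|b\|$, so $\|a^{(q)}-z\|_1\le2\theta$. Since $\|a^{(q)}-z\|\le1$,
$$\|a^{(q)}-z\|_2\le\sqrt{2\theta}.\tag{13}$$

**Step 4: rescale by $z^{-1}$ while staying in $\mathcal P(N_i)$.** On $[0,1]$ let $\gamma(t)=\min(z^{-1/4},z^{1/4}t^{-1/2})$, with $\gamma(0)=z^{-1/4}$. It is continuous, equal to $z^{-1/4}$ for $t\le z$ and to $z^{1/4}t^{-1/2}$ for $t\ge z$, and $\gamma(t)^2t\le z^{1/2}$. Put $g_i=\gamma(a_i)$, $g=(g_i)_{\mathcal U}=\gamma(a^{(q)})$, and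
$$\varphi_i''(y)=g_i\,\chi_i(g_iyg_i)\,g_i .$$
This is cp, and $T_{\varphi_i''}=GT_{\chi_i}G$ with $G=L_{g_i}R_{g_i}$ self-adjoint, so it is positive and compact, and $\tau$-symmetry follows. Moreover $\varphi_i''(1)=g_i\chi_i(g_i^2)g_i\le z^{-1/2}g_ia_ig_i=z^{-1/2}\gamma(a_i)^2a_i\le1$. So $\varphi_i''\in\mathcal P(N_i)$.

**Step 5: bound the potential.** Since $\|G\|^2\le\|g_i\|^4\le z^{-1}$, $J(X^*X)=J(XX^*)$, monotonicity and (10) applied $q$ times give
$$J(\varphi_i'')=J(GT_{\chi_i}G)=J(T_{\chi_i}^{1/2}G^2T_{\chi_i}^{1/2})\le J(z^{-1}T_{\chi_i})\le J(z^{-1}T_{\varphi_i}^2).$$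
Let $f(\lambda)=(\lambda-\frac12)_+$ and let $\lambda\in[0,1]$ be an eigenvalue of $T_{\varphi_i}$. If $\lambda\le z$, then $\lambda^2/z\le\lambda$ and $f(\lambda^2/z)\le f(\lambda)$. If $\lambda>z$, then $\lambda^2/z-\lambda=\lambda(\lambda-z)/z\le\frac{10}9(1-z)$ and $f(\lambda)\ge0.4$, so $f(\lambda^2/z)\le f(\lambda)+\frac{10}9(1-z)\le(1+3(1-z))f(\lambda)$. Summing over eigenvalues and using (12), for $i\in I'$,
$$J(\varphi_i'')\le(1+3(1-z))J(\varphi_i)\le(1+18\varepsilon_0/\kappa)J(\varphi_i)=(1+K\varepsilon_0)J(\varphi_i).$$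

**Step 6: bound the error.** Put $\eta'=g\eta g$. Since $X$ is the coefficient map of $\eta$,
$$\lim_{i\to\mathcal U}\tau(\varphi_i''(w_{k,i})w_{k,i}^*)=\tau\big(gX(gw_kg)gw_k^*\big)=\langle w_k\eta'w_k^*,\eta'\rangle .$$
We show that $\eta'$ is close to the unit central vector $z^{-1/2}\zeta$. Let $c=z^{-1/4}\le1.03$. On $[z,1]$, $|\gamma'|\le\frac12z^{-5/4}\le1$, so $|\gamma(t)-c|\le|t-z|$ on $[0,1]$, and by (13) $\|g-c\|_2\le\sqrt{2\theta}$. Since $X$ is subtracial and subunital,
$$\|(g-c)\eta\|^2=\tau(X((g-c)^2))\le\|g-c\|_2^2,\qquad\|\eta(g-c)\|^2=\tau(X(1)(g-c)^2)\le\|g-c\|_2^2 .$$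
From $g\eta g-c^2\eta=(g-c)\eta g+c\,\eta(g-c)$, $c^2=z^{-1/2}$ and $\|g\|\le1.03$ we get $\|\eta'-z^{-1/2}\eta\|\le3\sqrt{2\theta}$, so
$$\|\eta'-z^{-1/2}\zeta\|\le\theta':=3\sqrt{2\theta}+z^{-1/2}\theta .$$
As $w_k\zeta w_k^*=\zeta$ and $\|z^{-1/2}\zeta\|=1$, we have $|\langle w_k\eta'w_k^*,\eta'\rangle-1|\le\theta'(2+\theta')$. The number $z$ does not depend on $\theta$ or $q$, so we may fix $\theta$ at the start with $\theta'(2+\theta')<\varepsilon_1/2$. Then $\mathrm{err}_i(\varphi_i'')\le\varepsilon_1$ for $\mathcal U$-almost all $i$. So some $i\in I'$ is not bad, a contradiction. The statement on $j_i$ follows by taking the infimum over $\varphi$. $\square$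

## 7. The almost invariant spectral projection

**Proof of Theorem B.** Let $0<\varepsilon_0\le\kappa/60$ be such that $\beta:=(K+1)\varepsilon_0\le\frac19$, and put $\varepsilon_1=\varepsilon_0^2/96$. Let $i$ be one of the $\mathcal U$-almost all indices in Lemma 5. The index $i$ is now suppressed.

**Step 1: choose a near-minimizer at level $\varepsilon_1$ and compare levels.** By (11), $j(\varepsilon_1)>0$, so we can pick $\varphi\in\mathcal P(N_i)$ with $\mathrm{err}(\varphi)\le\varepsilon_1$ and $J(\varphi)\le(1+\varepsilon_0)j(\varepsilon_1)$. Put $T=T_\varphi$, $J=J(\varphi)>0$, and $A=T_{\mathbb A\varphi^6}$. By (7) and (8), $\mathrm{err}(\mathbb A\varphi^6)\le4\sqrt{6\varepsilon_1}=\varepsilon_0$. So $\mathbb A\varphi^6$ competes at level $\varepsilon_0$. Using $T^6\le T$, then (10), then Lemma 5,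
$$J\ge J(T^6)\ge J(A)\ge j(\varepsilon_0)\ge\frac{j(\varepsilon_1)}{1+K\varepsilon_0}\ge\frac J{(1+\varepsilon_0)(1+K\varepsilon_0)}\ge(1-\beta)J.\tag{14}$$
All these numbers are therefore nearly equal.

**Step 2: from $J(T^6)\approx J(T)$, show that $T^6$ has few eigenvalues near $\frac12$.** Let $D=1_{(3/4,1]}(T^6)$, $R=1_{(1/4,3/4]}(T^6)$, $O=1_{[0,1/4]}(T^6)$. For an eigenvalue $\lambda>\frac12$ of $T$ with $\lambda^6\le\frac34$ we have
$$(\lambda-\tfrac12)-(\lambda^6-\tfrac12)_+\ge\tfrac14(\lambda-\tfrac12).$$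
Indeed, if $\lambda\le\frac78$ then $\lambda^6\le(7/8)^6<\frac12$, so the left side is $\lambda-\frac12$. If $\lambda>\frac78$, the left side is at least $\frac38-\frac14=\frac18\ge\frac14(\lambda-\frac12)$. The sum of the left sides over all eigenvalues $\lambda>\frac12$, all terms being nonnegative, is $J-J(T^6)\le\beta J$ by (14). Hence $\sum_{\lambda>1/2,\,\lambda^6\le3/4}(\lambda-\frac12)\le4\beta J$. Eigenvalues counted by $R$ satisfy $\lambda>4^{-1/6}=2^{-1/3}$, so $\lambda-\frac12>\frac27$, and
$$\operatorname{rank}R\le14\beta J.\tag{15}$$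
The projection $D$ has finite rank because $T$ is compact. Eigenvalues of $T^6$ in $D$ contribute at most $\frac12$ to $J(T^6)$, those in $R$ at most $\frac14$, those in $O$ nothing. So $(1-\beta)J\le J(T^6)\le\frac12\mathrm{Tr}D+\frac14\operatorname{rank}R$, and with (15)
$$\mathrm{Tr}D\ge(2-9\beta)J\ge J>0 .\tag{16}$$

**Step 3: from $J(A)\approx J(T^6)$, show that $D$ is close to all conjugates of one projection.** Let $Q=1_{(1/2,1]}(A)$, of finite rank, $B=T^6-\frac12=B_+-B_-$, and $Q_{lk}=V_{lk}^*QV_{lk}$. By (6) for $\varphi^6$ and by (14),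
$$\frac1{d^2}\sum_{k,l}\mathrm{Tr}(Q_{lk}B)=\mathrm{Tr}\big(Q(A-\tfrac12)\big)=J(A)\ge(1-\beta)J ,$$
while each $\mathrm{Tr}(Q_{lk}B)\le\mathrm{Tr}B_+=J(T^6)\le J$. The deficits $\mathrm{Tr}B_+-\mathrm{Tr}(Q_{lk}B)$ are nonnegative, there are $d^2$ of them, and their average is at most $\beta J$. So for each $k,l$
$$\mathrm{Tr}(B_+(1-Q_{lk}))+\mathrm{Tr}(B_-Q_{lk})=\mathrm{Tr}B_+-\mathrm{Tr}(Q_{lk}B)\le d^2\beta J .$$
By the choice of the cut points, $B_+\ge\frac14D$ and $B_-\ge\frac14O$. With $1-D=O+R$, (15) and (16),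
$$\|Q_{lk}-D\|_{HS}^2=\mathrm{Tr}(D(1-Q_{lk}))+\mathrm{Tr}(OQ_{lk})+\mathrm{Tr}(RQ_{lk})\le4d^2\beta J+14\beta J\le18d^2\beta\,\mathrm{Tr}D.\tag{17}$$

**Step 4: conclude that $D$ is almost invariant.** For $l=k=1$ we have $V_{11}=1$, so (17) also bounds $\|Q-D\|_{HS}^2$. By the triangle inequality through $V_{lk}^*QV_{lk}$,
$$\|V_{lk}^*DV_{lk}-D\|_{HS}\le\|D-Q\|_{HS}+\|Q_{lk}-D\|_{HS}\le2\sqrt{18d^2\beta}\,\|D\|_{HS}\le9d\sqrt\beta\,\|D\|_{HS}.$$
For unitary $V$, $\|[D,V]\|_{HS}=\|V^*DV-D\|_{HS}$. Since $w_1=1$, $V_{l1}=L_{w_l}$ and $V_{1k}=R_{w_k^*}$, and the list $(w_k)$ is closed under adjoints, so every $L_{s_{j,i}}$ and every $R_{s_{j,i}}$ occurs among the $V_{lk}$. The numbers $d$ and $K$ are fixed, so we may choose $\varepsilon_0$ at the start so small that $9d\sqrt\beta\le\delta$. This is (3), with $D\ne0$ by (16). Theorem B is proved, and with Section 3 so are Theorems C and A. $\square$
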